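# Exactly uniform random subproducts in finite groups

## Coin-flip products, their laws, and the set $S_X$

Throughout, $G$ is a finite group. A Bernoulli variable $\varepsilon$ with parameter $p\in[0,1]$ satisfies $P(\varepsilon=1)=p$ and $P(\varepsilon=0)=1-p$.

**Definition (mixable group).** $G$ is *mixable* if there are $k\ge1$, pairs $a_i^{(0)},a_i^{(1)}\in G$ for $i=1,\dots,k$, and independent Bernoulli variables $\varepsilon_1,\dots,\varepsilon_k$ with arbitrary parameters, such that the random product
$$a_1^{(\varepsilon_1)}a_2^{(\varepsilon_2)}\cdots a_k^{(\varepsilon_k)}$$
is distributed exactly uniformly on $G$.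

For example, $\mathbb Z/2=\{1,t\}$ is mixable: take $k=1$, the pair $(1,t)$ and a fair coin. The cyclic group $\mathbb Z/4=\{1,x,x^2,x^3\}$ is mixable: take the pairs $(1,x)$ and $(1,x^2)$ with two fair coins. The four outcomes $1,\,x,\,x^2,\,x^3$ each have probability $\frac14$.

**Definition (law).** The *law* of a $G$-valued random variable $\gamma$ is the element $\sum_{h\in G}P(\gamma=h)\,h$ of the group algebra $\mathbb R[G]$. The law of a product of independent variables is the product of their laws. The uniform law is
$$e=\frac1{|G|}\sum_{g\in G}g .$$

For example, the law of $a^{(\varepsilon)}$ is $(1-p)a^{(0)}+p\,a^{(1)}$, and the computation for $\mathbb Z/4$ reads $\left(\frac12+\frac12x\right)\left(\frac12+\frac12x^2\right)=\frac14(1+x+x^2+x^3)=e$.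

**Definition (laws of random subproducts).** For $X\subseteq G$ let
$$S_X=\Big\{\prod_{i=1}^k\big((1-p_i)+p_ix_i\big)\ :\ k\ge0,\ x_i\in X,\ p_i\in[0,1]\Big\}\subset\mathbb R[G],$$
where the empty product ($k=0$) is $1$. The elements of $S_X$ are the laws of the random subproducts $x_1^{\varepsilon_1}\cdots x_k^{\varepsilon_k}$ with $x_i\in X$ and independent coins with $P(\varepsilon_i=1)=p_i$.

For example, if $G=\mathbb Z/2$ and $X=\{t\}$, then $S_X$ is the set of all $(1-p)+pt$, that is, all laws on $\mathbb Z/2$. In $\mathbb Z/4$ the computation above shows $e\in S_X$ for $X=\{x,x^2\}$.

These notions are tied together as follows: *$G$ is mixable if and only if $e\in S_G$.* Indeed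
$$(1-p)a+pb=a\big((1-p)+p\,a^{-1}b\big),$$
and the factor $a=(1-1)+1\cdot a$ is itself of the form allowed in $S_G$. So the law of any product in the definition of mixability lies in $S_G$. Conversely, each factor $(1-p)+px$ comes from the pair $(1,x)$, so each element of $S_G$ is such a law; the empty product equals the one-factor product with $x_1=1$.

**Definition (involution).** An *involution* is an element of order exactly $2$. In $S_3$ the involutions are the three transpositions, and they generate $S_3$. In $A_4$ the involutions are the three double transpositions, which generate only the normal subgroup of order $4$.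

**Recalled facts on real representations.** A *real representation* is a homomorphism $\rho:G\to GL(V)$ with $V$ a nonzero finite-dimensional real vector space. It extends to an algebra map $\rho:\mathbb R[G]\to\mathrm{End}(V)$. It is *irreducible* if $0$ and $V$ are the only invariant subspaces. *Nontrivial*, said of an irreducible representation, means that it is not the one-dimensional trivial one; then it has no nonzero fixed vector, because the fixed vectors form an invariant subspace. By Maschke's theorem every real representation is a direct sum of irreducible ones. Averaging any inner product over $G$ gives an invariant one, for which each $\rho(g)$ is orthogonal: $\rho(g)^{\mathsf T}=\rho(g^{-1})$.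

For example, let $\mathbb Z/3$ act on $\mathbb R^2$ by rotations through multiples of $120^\circ$. No line is invariant, so this is irreducible over $\mathbb R$. Over $\mathbb C$ it splits into the two characters sending a generator to $\omega$ and to $\omega^2$, where $\omega=e^{2\pi i/3}$.

## The conjecture on groups generated by involutions, and three theorems

How many groups can be sampled *exactly* uniformly by finitely many independent binary choices? Gideon Amir, Guy Blachar, Subhajit Ghosh and Uzi Vishne, "Mixability of finite groups", arXiv:2501.17806 (2025), is the source of the following statement.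

**Conjecture.** Every finite group generated by elements of order $2$ is mixable.

We prove that it is true, and more.

**Theorem 1.** If $T$ is a set of involutions generating $G$, then $e\in S_T$. In particular every finite group generated by elements of order $2$ is mixable.

**Theorem 2.** For a finite group $G$ the following are equivalent: (a) $G$ is mixable; (b) $G$ has no nontrivial quotient of odd order; (c) $G$ is generated by its elements of $2$-power order.

**Theorem 3.** Let $X\subseteq G$. Then $e\in S_X$ if and only if $X$ generates $G$ and for every nontrivial irreducible complex representation $\rho$ of $G$ there is $x\in X$ such that $-1$ is an eigenvalue of $\rho(x)$.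

Here is Theorem 3 at work in $S_4$. Its nontrivial irreducible complex representations are the sign, the two-dimensional representation through $S_4\to S_3$, the three-dimensional standard representation, and standard $\otimes$ sign. A $4$-cycle has eigenvalues $1,i,-1,-i$ on $\mathbb C^4$, hence $i,-1,-i$ on the standard representation and $-i,1,i$ on standard $\otimes$ sign. So if $X$ is the set of $4$-cycles, then $e\notin S_X$, although $X$ generates $S_4$ (the subgroup it generates is normal and contains odd elements). Now add the double transpositions to $X$. A double transposition is even with eigenvalues $1,-1,-1$ on the standard representation, so it has eigenvalue $-1$ on standard $\otimes$ sign. The $4$-cycles serve the other three representations: they are odd, and they map to transpositions of $S_3$, which act as reflections of the plane. So now $e\in S_X$, with no transposition in $X$.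

## $\mathbb Z/3$ and $S_3$ by hand

**$\mathbb Z/3$ is not mixable.** Let $\rho$ be the character sending a generator to $\omega$. A factor $(1-p)+px$ goes to $(1-p)+p\,\omega^j$. This equals $1$ if $p=0$ or $\omega^j=1$, and is non-real otherwise; it is never $0$. So no element of $S_G$ maps to $0$, whereas $\rho(e)=\frac13(1+\omega+\omega^2)=0$. The obstruction is visible: a coin kills a vector only through the eigenvalue $-1$.

**$S_3$ is mixable.** Let $b=(1\,2)$ and $d=(2\,3)$. The six elements of $S_3$ are $1,b,d,bd,db,bdb$. Consider
$$\left(\tfrac12+\tfrac12b\right)\left(\tfrac13+\tfrac23d\right)\left(\tfrac12+\tfrac12b\right).\tag{1}$$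
If the middle coin gives $1$ (probability $\frac13$), the product is $1$ or $b$, each with total probability $\frac16$. If it gives $d$ (probability $\frac23$), the product is $d,\ bd,\ db$ or $bdb$, each with probability $\frac16$. So (1) equals $e$.

The geometry behind the parameter $\frac23$ is the seed of the whole proof. Let $S_3$ act on the plane $V$ as the symmetries of a triangle. Then $b,d$ are reflections whose fixed lines make an angle of $60^\circ$. Let $u_b$ be a unit vector on the line of $b$, let $P_b=\frac{1+b}2$ be the orthogonal projection onto that line, and let $E_d=\frac{1-d}2$ be the projection onto the normal of the line of $d$. Then $(1-p)+pd=1-2pE_d$, and with $c=2p$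
$$P_b(1-cE_d)P_b=\langle(1-cE_d)u_b,u_b\rangle P_b=\left(1-\tfrac34c\right)P_b,\tag{2}$$
since $|E_du_b|=\sin60^\circ$. At $c=0$ the scalar is positive, at $c=2$ it is negative, and it vanishes at $c=\frac43$, that is, $p=\frac23$.

**Fair coins are not enough.** With $k$ fair coins every probability is a multiple of $2^{-k}$, so uniformity forces $|G|$ to divide $2^k$. For $S_3$ biased coins are unavoidable.

## Uniformity tested on irreducible representations

*Here we turn "$e\in S_X$" into one vanishing problem per representation.* Let $X$ generate $G$ and write $S=S_X$.

**(F1)** *$S$ is closed under multiplication, and $G\subset S$. Also $(1-p)+p\,gxg^{-1}\in S$ for all $g\in G$, $x\in X$, $p\in[0,1]$.* Closure is clear. With all $p_i\in\{0,1\}$ we get the monoid generated by $X$, which in a finite group is the group generated by $X$, namely $G$. Finally $(1-p)+p\,gxg^{-1}=g\big((1-p)+px\big)g^{-1}$.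

**(F2)** *The same holds for $x^{-1}$ in place of $x$, and $S$ is closed under the anti-involution $*$ of $\mathbb R[G]$ determined by $g^*=g^{-1}$.* Indeed
$$(1-p)+px^{-1}=x^{-1}\big(p+(1-p)x\big)\in S .$$
Conjugating by $g$ gives $(1-p)+p\,gx^{-1}g^{-1}\in S$. The operation $*$ reverses products and turns a factor $(1-p)+px$ into $(1-p)+px^{-1}$, so it maps $S$ into $S$.

**(F3)** *If for each nontrivial irreducible real representation $V$ some $s_V\in S$ acts as $0$ on $V$, then $e\in S$.* Let $s\in S$ be the product of the $s_V$ over isomorphism classes ($s=1$ if there are none). It acts as $0$ on every nontrivial irreducible $V$. So does $e$, since the image of $e$ consists of fixed vectors. On the trivial representation both act as $1$, because their coefficients sum to $1$. So $s-e$ acts as $0$ on every irreducible real representation, hence by Maschke on the regular representation $\mathbb R[G]$. Applied to $1\in\mathbb R[G]$ this gives $s=e$.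

Now fix a nontrivial irreducible real representation $\rho:G\to GL(V)$ with an invariant inner product, so that $\rho(u^*)=\rho(u)^{\mathsf T}$ for $u\in\mathbb R[G]$. We write $g$ for $\rho(g)$.

**Definition (the semigroup $R_V$).** Put $R=R_V=\{\lambda\rho(u):\lambda>0,\ u\in S\}\subset\mathrm{End}(V)$.

By (F1) and (F2), $R$ is a multiplicative semigroup closed under transpose and under multiplication by positive scalars. It contains $\rho(G)$, all positive scalars, and all $1+zy$ with $z\ge0$ and $y$ a conjugate of an element of $X\cup X^{-1}$, because $1+zy=(1+z)\big(\frac1{1+z}+\frac z{1+z}y\big)$. The scaling frees us from keeping coefficient sums equal to $1$. And $0\in R$ means exactly that some element of $S$ acts as $0$ on $V$.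

For example, let $G=\mathbb Z/4$, $X=\{x\}$, and let $x$ act on $V=\mathbb R^2=\mathbb C$ as multiplication by $i$. The elements $1+zi$ with $z\ge0$ have all arguments in $[0,\frac\pi2)$. Multiplying by positive scalars and powers of $i$ shows that $R$ contains every nonzero complex number. Every factor $(1-p)+pi$ is nonzero, so $R=\mathbb C\setminus\{0\}$, and $0\notin R$.

**(F4)** *If $A\in\mathrm{End}(V)$ is symmetric and commutes with $G$, then $A$ is a real scalar.* A symmetric operator has a real eigenvalue; its eigenspace is $G$-invariant and nonzero, so it is $V$.

Symmetry matters: for $\mathbb Z/3$ rotating the plane, all rotations commute with the group, but among the commuting operators $\lambda+\mu J$ ($J$ the quarter turn) only the scalars are symmetric.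

## Why averaging and determinants stall

By (F3) we must produce $0$ exactly in each $R_V$. The first thing to try is to multiply many fair factors $\frac{1+t}2$, which are orthogonal projections. In the plane of $S_3$, with $P_b=\frac{1+b}2$ and $P_d=\frac{1+d}2$, we have $P_bP_dP_b=\cos^2 60^\circ\,P_b=\frac14P_b$. Therefore
$$(P_bP_d)^n=4^{-(n-1)}P_bP_d ,$$
which tends to $0$ but is never $0$. Passing to limits cannot help either: the closure of $R$ always contains $0$, since all positive scalars are in $R$. We need an exact zero.

The computation (2) suggests something better: lower the *rank* step by step. Take $s\in R$ of rank $r>0$ and look for a parameter $c$ at which some $s'v'(1-cE)vs$, with $s',v',v\in R$, has smaller rank. For $r=1$ this is one scalar function of $c$, and a sign change gives a zero. For $r\ge2$ one would look at an $r\times r$ determinant, and here the attempt stops: the determinant may have the same sign at both ends, and then continuity gives nothing. The path of rotation matrices through angle $\theta\in[0,\pi]$ goes from $1$ to $-1$ in dimension $2$ without ever being singular.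

For *symmetric* matrices the situation is different. A continuous path of symmetric matrices that starts positive definite and ends not positive definite must become singular on the way, since its smallest eigenvalue is continuous. As $R$ is closed under transpose, we can work with the symmetric elements $s^{\mathsf T}v^{\mathsf T}(1-cE)vs$. This is the next lemma.

## Elements of minimal rank force positivity

**Lemma 4 (minimal rank).** Let $E\ne0$ be an orthogonal projection in $\mathrm{End}(V)$ with $1-cE\in R$ for all $c\in[0,2]$. Suppose $0\notin R$, let $s\in R$ have minimal rank $r>0$, and let $W=\operatorname{im}s$. Then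
$$\langle(1-2E)vw,vw\rangle>0\qquad\text{for all }v\in R,\ 0\ne w\in W.$$

*Proof.* Fix $v\in R$. For $c\in[0,2]$ consider the element and the symmetric form
$$M_c=s^{\mathsf T}v^{\mathsf T}(1-cE)vs\in R,\qquad B_c(w,w')=\langle(1-cE)vw,vw'\rangle\ \text{ on } W .$$

**The form never degenerates.** The purpose of this step is to use minimality of $r$. We have $B_c(sa,sa')=\langle M_ca,a'\rangle$ for $a,a'\in V$, and $s:V\to W$ is onto. So $sa$ lies in the radical of $B_c$ if and only if $M_ca=0$; the radical is $s(\ker M_c)$. Since $\ker s\subseteq\ker M_c$, its dimension is
$$\dim\ker M_c-\dim\ker s=(\dim V-\operatorname{rank}M_c)-(\dim V-r)=r-\operatorname{rank}M_c .$$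
By minimality $\operatorname{rank}M_c\ge r$, so the radical is $0$.

**Positivity travels from $c=0$ to $c=2$.** $B_0(w,w)=|vw|^2\ge0$ and $B_0$ is nondegenerate, so $B_0$ is positive definite. The smallest eigenvalue of $B_c$ (with respect to the inner product of $W$) is continuous in $c$, positive at $c=0$, and never $0$ on $[0,2]$. So it is positive at $c=2$. $\square$

In the $S_3$ example take $s=P_b$, $E=E_d$, $v=1$. The conclusion of Lemma 4 fails, because $\langle(1-2E_d)u_b,u_b\rangle=1-\frac32<0$. Hence either $0\in R$ or $P_b$ does not have minimal rank, which for rank one is the same thing. Formula (2) shows the zero.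

## A conjugacy class sum reverses an involution

To contradict Lemma 4 for $1-2E=t$, an involution, we want $v\in R$ that pushes a vector $w\in W$ towards the $(-1)$-eigenspace of $t$. Steps by $t$ itself go the wrong way: $(1-p)+pt$ is $1$ on the $(+1)$-eigenspace and $1-2p\in[-1,1]$ on the $(-1)$-eigenspace, so it never stretches the latter relative to the former. We would like to have $e^{-\tau t}$ with $\tau>0$, while the elements $1+zt$ with $z\ge 0$ only approximate $e^{+\tau t}$.

The way out is that the *other* conjugates of $t$ together act like $-t$. In the plane of $S_3$ the three reflections sum to $0$, so $-d=b+bdb$, and positive steps by $b$ and $bdb$ produce $e^{-\tau d}$ in the limit. In general the class sum is a scalar by (F4). A limit is harmless at this point, because it only weakens the strict inequality of Lemma 4 to $\ge0$.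

**Lemma 5 (Key Lemma).** Let $X$ generate $G$, let $V$ be a nontrivial irreducible real representation, and let $t\in X$ be an involution acting nontrivially on $V$. Then some $s\in S_X$ acts as $0$ on $V$.

*Proof.* **Step 1: apply Lemma 4 to the $(-1)$-projection of $t$.** On $V$, $t$ is orthogonal with $t^2=1$, hence symmetric. So $E=\frac{1-t}2$ is the orthogonal projection onto its $(-1)$-eigenspace, and $E\neq0$ because $t$ acts nontrivially. For $c\in[0,2]$,
$$1-cE=\left(1-\tfrac c2\right)+\tfrac c2t\in R .$$
Suppose $0\notin R$, and take $s,W$ as in Lemma 4. As $1-2E=t$, we get $\langle t\,vw,vw\rangle>0$ for $v\in R$ and $0\ne w\in W$. The space $W$ does not depend on $v$, so by continuity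
$$\langle t\,vw,vw\rangle\ge0\qquad\text{for all }v\in\overline R,\ w\in W,\tag{3}$$
where $\overline R$ is the closure of $R$ in $\mathrm{End}(V)$. It is again a semigroup closed under multiplication by positive scalars.

**Step 2: put $e^{-\tau t}$ into $\overline R$.** Let $C$ be the conjugacy class of $t$ in $G$. Each $h\in C$ acts as a symmetric operator, and conjugation by $G$ permutes $C$; so $\sum_{h\in C}h$ is symmetric and commutes with $G$, and by (F4) it is a real scalar $\zeta$. Put
$$A=\sum_{h\in C,\ h\ne t}h=\zeta-t .$$
Let $\tau>0$. In any fixed order of the factors,
$$\prod_{h\in C,\,h\ne t}\left(1+\tfrac\tau n h\right)=1+\tfrac\tau nA+O(n^{-2})=\exp\!\left(\tfrac\tau nA+O(n^{-2})\right),$$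
and the $n$-th power of this is $\exp\!\left(\tau A+O(n^{-1})\right)\to e^{\tau A}$. All these products are in $R$, so $e^{\tau A}\in\overline R$. Since $e^{\tau A}=e^{\tau\zeta}e^{-\tau t}$, also $e^{-\tau t}\in\overline R$. (If $C=\{t\}$, then $A=0$ and $t=\zeta$ is a scalar, and the statement is still correct.)

**Step 3: let $\tau\to\infty$.** The goal is $E=0$. Take $v=e^{-\tau t}g\in\overline R$ with $g\in G$, and $w\in W$. Since $t$ is $1$ on $\operatorname{im}(1-E)$ and $-1$ on $\operatorname{im}E$,
$$vw=e^{-\tau}(1-E)gw+e^{\tau}Egw,$$
and (3) reads
$$0\le\langle t\,vw,vw\rangle=e^{-2\tau}|(1-E)gw|^2-e^{2\tau}|Egw|^2\qquad\text{for all }\tau>0 .$$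
Letting $\tau\to\infty$ gives $Egw=0$ for all $g\in G$. Choose $0\ne w\in W$. The vectors $gw$ span $V$ by irreducibility, so $E=0$, a contradiction. Hence $0\in R$, which is the claim. $\square$

*Proof of Theorem 1.* Let $V$ be a nontrivial irreducible real representation. Since $T$ generates $G$, some $t\in T$ acts nontrivially on $V$. By Lemma 5 with $X=T$, some element of $S_T$ acts as $0$ on $V$. This holds for every such $V$, so (F3) gives $e\in S_T$. As $S_T\subseteq S_G$, the group $G$ is mixable. $\blacksquare$

The conjecture is proved at this point.

## Odd quotients are the only obstruction: proof of Theorem 2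

**(a)$\Rightarrow$(b).** The purpose is to repeat the $\mathbb Z/3$ argument for every odd order. A quotient of a mixable group is mixable: project all $a_i^{(j)}$. So it suffices to show that a nontrivial group $Q$ of odd order is not mixable. Let $\rho$ be a nontrivial irreducible complex representation of $Q$. For $a,b\in Q$ and $p\in[0,1]$,
$$(1-p)\rho(a)+p\rho(b)=\rho(a)\big((1-p)+p\,\rho(a^{-1}b)\big).$$
The first factor is invertible. The second is diagonalizable with eigenvalues $(1-p)+p\lambda$, where $\lambda$ runs over eigenvalues of $\rho(a^{-1}b)$, which are roots of unity of odd order. If $(1-p)+p\lambda=0$ with $|\lambda|=1$, then $1-p=p$ by taking absolute values, so $p=\frac12$ and $\lambda=-1$. But $-1$ does not have odd order. So the second factor is invertible as well, and every product of such operators is invertible, whereas $\rho(e)=0$. Hence $Q$ is not mixable.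

**(b)$\Leftrightarrow$(c).** The subgroup $P$ generated by all elements of $2$-power order is normal and contains a Sylow $2$-subgroup, so $G/P$ has odd order. If (b) holds, then $G/P$ is trivial, which is (c). Conversely, in a quotient of odd order the image of an element of $2$-power order has both $2$-power and odd order, so it is $1$. If such elements generate $G$, the quotient is trivial.

**(b)$\Rightarrow$(a).** The purpose is to divide out the involutions and induct on $|G|$. The trivial group is mixable. Let $G\ne1$ satisfy (b). Then $|G|$ is even, since otherwise $G$ itself would be a nontrivial quotient of odd order. By Cauchy's theorem the subgroup $N$ generated by all involutions is nontrivial, and it is normal. Quotients of $G/N$ are quotients of $G$, so $G/N$ satisfies (b) and is mixable by induction.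

Let $V$ be a nontrivial irreducible real representation of $G$. If $N$ acts nontrivially on $V$, then some involution does, and Lemma 5 with $X=G$ gives an element of $S_G$ acting as $0$ on $V$. If $N$ acts trivially, then $V$ is a nontrivial irreducible representation of $G/N$, on which the uniform law of $G/N$ acts as $0$. By induction this law is a product of factors $(1-p_i)+p_i\bar x_i$ with $\bar x_i\in G/N$. Choose lifts $x_i\in G$. The product of the $(1-p_i)+p_ix_i$ lies in $S_G$ and acts on $V$ in the same way, as $0$. By (F3), $e\in S_G$. $\blacksquare$

Being generated by involutions is therefore sufficient but not necessary. The group $\mathbb Z/4$ has one involution and is mixable. So is $SL_2(5)$, of order $120$, whose only involution is $-1$: if $M$ is a normal subgroup of odd index, then $8$ divides $|M|$, so $M$ contains an involution, hence $-1$. The image of $M$ in the simple group $SL_2(5)/\{\pm1\}\cong A_5$ is normal and nontrivial, so $M=SL_2(5)$, and (b) holds. On the other side, $A_4$ has a quotient of order $3$ and is not mixable.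

## The eigenvalue $-1$ is necessary for a prescribed set $X$

We turn to Theorem 3 and prove the "only if" part. Let $e\in S_X$. The support of any element of $S_X$ lies in $\langle X\rangle$, and the support of $e$ is $G$; so $X$ generates $G$. Let $\rho$ be a nontrivial irreducible complex representation, and write $e=\prod\big((1-p_i)+p_ix_i\big)$ with $x_i\in X$. Then
$$\prod\big((1-p_i)+p_i\rho(x_i)\big)=\rho(e)=0,$$
so some factor is singular. That is, some $\rho(x_i)$ has an eigenvalue $\lambda$ with $|\lambda|=1$ and $(1-p_i)+p_i\lambda=0$. As before, $\lambda=-1$.

For instance, for $G=\mathbb Z/4$ the character $x\mapsto i$ shows $e\notin S_{\{x\}}$, while $e\in S_{\{x,x^2\}}$ as computed at the start.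

## A Lie group inside the semigroup

For the "if" part, let $X$ generate $G$ and satisfy the eigenvalue condition. Let $V$ be a nontrivial irreducible real representation (if there is none, (F3) gives $e\in S_X$). The complexification $V\otimes\mathbb C$ has no nonzero fixed vectors, because $V$ has none; so its irreducible constituents are nontrivial. Hence some $x_0\in X$ has eigenvalue $-1$ on $V\otimes\mathbb C$, and therefore on $V$. By (F3) it suffices to show $0\in R=R_V$.

Let $E$ be the orthogonal projection of $V$ onto $\ker(1+x_0)$. If we try to copy Lemma 5 we meet an obstacle at once. Now $x_0$ need not be an involution, $(1-p)+px_0$ is not symmetric, and it is not of the form $1-cE$. A $4$-cycle on the standard representation of $S_4$ has eigenvalues $i,-1,-i$; then $(1-p)+px_0$ is $1-2p$ on a line, as wanted, but it also rotates and rescales the orthogonal plane. We must undo this second effect *inside $R$*. An approximation would not do, since Lemma 4 uses that $1-cE$ lies in $R$ itself, and ranks can drop in limits.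

The plan is to show that $R$ contains a whole Lie group $L$ in which the needed corrections live. Two ingredients give this: $R\cap L$ is dense in $L$ (the class-sum trick again), and it has interior points.

**Recalled facts on Lie subgroups.** Let $\mathfrak l\subseteq\mathrm{End}(V)$ be a real Lie subalgebra. There is a unique connected Lie subgroup $L\subseteq GL(V)$ with Lie algebra $\mathfrak l$. As a group it is generated by $\exp(\mathfrak l)$. It has its own Lie group structure, for which the inclusion into $GL(V)$ is an injective immersion; its topology can be finer than the subspace topology, as for the line $\{(e^{i\sigma},e^{i\sqrt2\sigma}):\sigma\in\mathbb R\}$ in a torus. The map $\exp:\mathfrak l\to L$ is smooth and is a diffeomorphism from a neighborhood of $0$ onto a neighborhood of $1$. Consequently, for $A,B\in\mathfrak l$ and small $\sigma$,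
$$\exp(\sigma A)\exp(\sigma B)=\exp\!\big(\sigma(A+B)+O(\sigma^2)\big)\quad\text{with exponent in }\mathfrak l.\tag{4}$$
The tangent space is $T_pL=p\,\mathfrak l$, the left-invariant vector field of $A\in\mathfrak l$ is $p\mapsto pA$, and the bracket of the fields of $A$ and $B$ is the field of $[A,B]=AB-BA$.

**Set-up.** Let $Y$ be the set of all conjugates of elements of $X\cup X^{-1}$, viewed in $\mathrm{End}(V)$; it is closed under inverses and under conjugation by $G$. Let $\mathfrak l$ be the real Lie algebra generated by all $y^k$ with $y\in Y$, $k\ge0$, so $1\in\mathfrak l$. Let $L$ be the connected Lie subgroup with Lie algebra $\mathfrak l$, always with its intrinsic topology.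

Two examples: for $\mathbb Z/4$ and $X=\{x\}$ acting on $\mathbb C$ by $x\mapsto i$, we get $\mathfrak l=\mathbb R+\mathbb Ri=\mathbb C$ and $L=\mathbb C\setminus\{0\}$, which we saw lies in $R$. For $S_3$ in the plane with $X=\{b,d\}$, the reflections span the traceless symmetric matrices, and $[b,d]=bd-db$ is a difference of rotations through $\pm120^\circ$, a nonzero multiple of the quarter turn $J$. Together with $1$ this gives $\mathfrak l=\mathrm{End}(\mathbb R^2)$, and $L$ is the group of matrices with positive determinant.

*Symmetries.* Conjugation by $g\in G$ permutes $Y$, so it preserves $\mathfrak l$. The map $A\mapsto-A^{\mathsf T}$ is a Lie algebra automorphism of $\mathrm{End}(V)$ and sends $y^k$ to $-(y^{-1})^k\in\mathfrak l$; so transposition preserves $\mathfrak l$. From $g\exp(A)g^{-1}=\exp(gAg^{-1})$ and $\exp(A)^{\mathsf T}=\exp(A^{\mathsf T})$ we see that conjugation by $g$ maps $L$ to $L$ and is continuous near $1$ in the topology of $L$. Being an automorphism, it is continuous everywhere. In the same way transposition is a continuous anti-automorphism of $L$.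

*The semigroup $R_L=R\cap L$.* It is a subsemigroup of $L$ stable under conjugation by $G$ (as $\rho(G)\subseteq R$) and under transposition. It contains the positive scalars $\lambda=\exp((\log\lambda)1)$. It also contains $1+zy$ for $0\le z<1$ and $y\in Y$: this is in $R$, and since $y$ is orthogonal,
$$1+zy=\exp\Big(\sum_{k\ge1}\tfrac{(-1)^{k-1}}k z^ky^k\Big),\tag{5}$$
where the series converges in norm and its sum lies in the finite-dimensional, hence closed, subspace $\mathfrak l$. By (5), $z\mapsto1+zy$ is a smooth map into $L$.

## Density: the directions in which one may move form all of $\mathfrak l$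

**Step 1: $R_L$ is dense in $L$.** Let $\overline{R_L}$ be the closure in $L$, a closed semigroup stable under conjugation by $G$ and under transposition. Define
$$\mathfrak w=\{A\in\mathfrak l:\ \exp(\tau A)\in\overline{R_L}\ \text{ for all }\tau\ge0\},$$
the set of directions in which one can move forever within $\overline{R_L}$. For example $\pm1\in\mathfrak w$, because $\exp(\pm\tau1)$ is a positive scalar.

**(i) $\mathfrak w$ is a convex cone.** We first show how to recognize members of $\mathfrak w$ by their first-order behavior. Suppose $\gamma(\sigma)=\exp(\sigma A+o(\sigma))\in\overline{R_L}$ for small $\sigma\ge0$, with exponent in $\mathfrak l$. Then for $\tau\ge0$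
$$\gamma(\tau/n)^n=\exp\big(\tau A+n\,o(\tau/n)\big)\to\exp(\tau A)\quad\text{in }L,$$
so $A\in\mathfrak w$. Now let $A,B\in\mathfrak w$. By (4), $\gamma(\sigma)=\exp(\sigma A)\exp(\sigma B)\in\overline{R_L}$ has the required form with $A+B$; so $A+B\in\mathfrak w$. Clearly $0\in\mathfrak w$ and $\mathfrak w$ is closed under positive multiples. It is also stable under conjugation by $G$ and under transposition, since $\overline{R_L}$ is.

**(ii) $\pm y^k\in\mathfrak w$ for all $y\in Y$, $k\ge0$.** We peel off the terms of the logarithm (5) one at a time, then use averaging to get the missing sign. Induct on $k$, for all $y$ at once. The case $k=0$ is $\pm1\in\mathfrak w$. Let $k\ge1$ and suppose the claim for all $j<k$. For small $\sigma\ge0$ put $z=\sigma^{1/k}$ and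
$$\gamma(\sigma)=(1+zy)\prod_{1\le j<k}\exp\Big(-\tfrac{(-1)^{j-1}}j z^jy^j\Big).$$
The first factor is in $R_L$, and the others are in $\overline{R_L}$ by induction. All factors commute, so by (5)
$$\gamma(\sigma)=\exp\Big(\sum_{j\ge k}\tfrac{(-1)^{j-1}}j z^jy^j\Big)=\exp\Big(\tfrac{(-1)^{k-1}}k\sigma y^k+O(\sigma^{1+1/k})\Big).$$
By (i), $\epsilon y^k\in\mathfrak w$ with $\epsilon=(-1)^{k-1}$. This is the analogue of $e^{+\tau t}$; the opposite sign comes from a class sum, as in Lemma 5. The operator $\sum_{g\in G}g(y^k+y^{-k})g^{-1}$ is symmetric, because $(gy^kg^{-1})^{\mathsf T}=gy^{-k}g^{-1}$, and it commutes with $G$. By (F4) it is a real scalar $c$. Multiply by $\epsilon$ and isolate the term $g=1$ of the $y^k$-sum: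
$$-\epsilon y^k=\sum_{g\in G,\ g\ne1}g(\epsilon y^k)g^{-1}+\sum_{g\in G}g(\epsilon y^k)^{\mathsf T}g^{-1}-\epsilon c .$$
Every term on the right is in $\mathfrak w$, by stability under conjugation and transposition and since all real scalars are in $\mathfrak w$. So $-\epsilon y^k\in\mathfrak w$, and the induction is complete.

**(iii) $\mathfrak w=\mathfrak l$.** We show that the reversible directions form a Lie algebra. Let $\mathfrak e=\mathfrak w\cap(-\mathfrak w)$, a vector space by (i). If $A\in\mathfrak e$, then $\exp(\tau A)\in\overline{R_L}$ for all $\tau\in\mathbb R$. For $B\in\mathfrak w$ and $\sigma\ge0$,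
$$\exp\big(\sigma\,e^{\tau A}Be^{-\tau A}\big)=\exp(\tau A)\exp(\sigma B)\exp(-\tau A)\in\overline{R_L},$$
so $e^{\tau A}Be^{-\tau A}\in\mathfrak w$. Applied to $B$ and $-B$ with $B\in\mathfrak e$ this gives $e^{\tau A}Be^{-\tau A}\in\mathfrak e$ for all $\tau$. Differentiating at $\tau=0$ inside the finite-dimensional space $\mathfrak e$ gives $[A,B]\in\mathfrak e$. So $\mathfrak e$ is a Lie subalgebra of $\mathfrak l$, and by (ii) it contains all $y^k$. Hence $\mathfrak e=\mathfrak l$.

Thus $\exp(\mathfrak l)\subseteq\overline{R_L}$. The group $L$ is generated by $\exp(\mathfrak l)$, a set closed under inverses, so every element of $L$ is a product of elements of $\exp(\mathfrak l)$. Therefore $\overline{R_L}=L$.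

## Interior points by maximal rank, and $L\subseteq R$

**Step 2: $R_L$ has nonempty interior in $L$.** Density alone does not give exact membership. We look for an open piece, as the image of a product map of the largest possible rank. For $N\ge1$ and a word $y_1,\dots,y_N$ in $Y$ (nonempty, as $G$ acts nontrivially on $V$), consider the smooth map
$$\Phi:(0,1)^N\to L,\qquad\Phi(z)=\prod_{i=1}^N(1+z_iy_i),$$
with values in $R_L$. Let $d$ be the maximal rank of $d\Phi$ over all $N$, all words and all points, attained for some $\Phi$ at a point $z^0$. Near $z^0$ the rank is at least $d$ (an open condition) and at most $d$, so it is constant. By the constant rank theorem a small open neighborhood $U$ of $z^0$ is mapped by $\Phi$ onto an embedded $d$-dimensional submanifold $M\subseteq R_L$ of $L$, with $T_pM=\operatorname{im}d\Phi_z$ for $p=\Phi(z)$.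

*The directions $y^k$ are tangent to $M$.* Let $y\in Y$. The map $(z,\zeta)\mapsto\Phi(z)(1+\zeta y)$ on $U\times(0,1)$ belongs to the word $y_1,\dots,y_N,y$, so its rank is at most $d$. Let $p=\Phi(z)$. The image of its differential at $(z,\zeta)$ contains $(T_pM)(1+\zeta y)$, from moving $z$, and $py$, from moving $\zeta$. The first space has dimension $d$ because $1+\zeta y$ is invertible; so $py\in(T_pM)(1+\zeta y)$, that is,
$$y(1+\zeta y)^{-1}=\sum_{k\ge1}(-\zeta)^{k-1}y^k\in p^{-1}T_pM\qquad\text{for all }\zeta\in(0,1).$$
A linear functional on $\mathrm{End}(V)$ that vanishes on $p^{-1}T_pM$ thus vanishes on this power series for all $\zeta\in(0,1)$, hence on every coefficient $y^k$, $k\ge1$. So $y^k\in p^{-1}T_pM$ for $k\ge1$, and also for $k=0$, since $y$ has finite order.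

*Hence $M$ is open.* For all $y\in Y$, $k\ge0$, the left-invariant field $p\mapsto py^k$ is tangent to $M$ at every point of $M$. Brackets and linear combinations of vector fields tangent to an embedded submanifold are again tangent to it. So the left-invariant fields of all elements of $\mathfrak l$ are tangent to $M$, which means $T_pM=p\,\mathfrak l=T_pL$ for every $p\in M$. Therefore $M$ is open in $L$, and it is contained in $R_L$.

**Step 3: $L\subseteq R$.** We combine density and interior. Let $O\subseteq R_L$ be nonempty and open in $L$, and let $g\in L$. The set $gO^{-1}$ is nonempty and open, so by Step 1 it meets $R_L$: there are $r\in R_L$ and $o\in O$ with $r=go^{-1}$. Then $g=ro\in R_L$.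

Steps 1–3 did not use the eigenvalue condition, which agrees with the $\mathbb Z/4$ example, where $L=\mathbb C\setminus\{0\}=R$ and $0\notin R$.

## Correcting the other eigenvalues of $x_0$: end of the proof of Theorem 3

**Step 4: $0\in R$.** Now we bring in $x_0$ and $E\ne0$, the orthogonal projection onto $\ker(1+x_0)$.

*Real polynomials in $x_0$.* The orthogonal operator $x_0$ is normal, so it is diagonalizable over $\mathbb C$ with orthogonal eigenspaces. Its spectrum is closed under complex conjugation. If a function $\beta$ on the spectrum satisfies $\beta(\bar\lambda)=\overline{\beta(\lambda)}$, then its Lagrange interpolation polynomial has real coefficients, since conjugating the coefficients gives a polynomial of the same degree bound with the same values. All real polynomials in $x_0$ lie in $\mathfrak l$, because $x_0\in Y$. In particular $E$, which interpolates the value $1$ at $-1$ and $0$ elsewhere, lies in $\mathfrak l$.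

*$1-2pE\in R$ for $p\in[0,1]$.* The aim is to cancel the unwanted part of $h_p=(1-p)+px_0\in R$ by an element of $L$. For an eigenvalue $\lambda\ne-1$ of $x_0$, the number $(1-p)+p\lambda$ is not in $(-\infty,0]$: it equals $1$ if $\lambda=1$ or $p=0$, and otherwise it is non-real. So
$$\beta(\lambda)=\mathrm{Log}\big((1-p)+p\lambda\big)\ (\lambda\ne-1),\qquad\beta(-1)=0,$$
is defined with the principal logarithm and satisfies $\beta(\bar\lambda)=\overline{\beta(\lambda)}$. Let $B_p\in\mathfrak l$ be the value at $x_0$ of its real interpolation polynomial. On the $\lambda$-eigenspace, $h_p\exp(-B_p)$ is $\big((1-p)+p\lambda\big)e^{-\beta(\lambda)}$. This is $1$ for $\lambda\ne-1$ and $1-2p$ for $\lambda=-1$. Hence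
$$h_p\exp(-B_p)=1-2pE .$$
Here $h_p\in R$ and $\exp(-B_p)\in L\subseteq R$ by Step 3, so $1-2pE\in R$. With $c=2p$ this is the hypothesis of Lemma 4.

*The contradiction.* Suppose $0\notin R$, and take $s$ and $W$ as in Lemma 4. Let $g\in G$ and $\tau>0$. Since $E\in\mathfrak l$, we have $\exp(\tau E)\in L\subseteq R$, so $v=\exp(\tau E)g\in R$, and
$$vw=(1-E)gw+e^{\tau}Egw .$$
Lemma 4 gives, for $0\ne w\in W$,
$$0<\langle(1-2E)vw,vw\rangle=|(1-E)gw|^2-e^{2\tau}|Egw|^2\qquad\text{for all }\tau>0 .$$
Letting $\tau\to\infty$ forces $Egw=0$ for all $g\in G$. The vectors $gw$ span $V$ by irreducibility, so $E=0$, a contradiction. Hence $0\in R$: some element of $S_X$ acts as $0$ on $V$. Since $V$ was an arbitrary nontrivial irreducible real representation, (F3) gives $e\in S_X$. $\blacksquare$
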